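\title{Non-pluripolar products can fail to exist on compact complex manifolds}

\begin{abstract}
On a compact K\"ahler manifold the non-pluripolar product of arbitrary closed positive $(1,1)$-currents is well-defined. We show that this fails on general compact complex manifolds. For every $n\ge4$ we construct a compact complex manifold $X$ of dimension $n$, a $\mathbb P^1$-bundle over an Oeljeklaus--Toma manifold, and a closed positive $(1,1)$-current $T=\theta+dd^ch$ with $\theta$ smooth and semipositive, such that $\langle T^p\rangle$ is not well-defined for any $p$ with $3\le p\le n-1$. We also give a condition on a Hermitian metric under which all products of $p$ currents are well-defined; it can be met for $p=1$ in every dimension and for every $p$ when $n\le2$.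
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a complex manifold of dimension $n$. A closed positive $(1,1)$-current on $X$ is locally of the form $dd^cu$ with $u$ plurisubharmonic (psh). Its coefficients are measures, so such currents cannot be multiplied as forms are. When the potentials $u_1,\dots,u_p$ are locally bounded, Bedford--Taylor theory defines a closed positive current $dd^cu_1\wedge\dots\wedge dd^cu_p$. For unbounded potentials one can truncate them from below, form the Bedford--Taylor product, keep it only on the set where the truncation changes nothing, and let the level of truncation go to $-\infty$.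

\begin{definition}\label{def:npp}
Let $\omega$ be a Hermitian metric on $X$ and let $1\le p\le n$. For psh functions $u_1,\dots,u_p$ on an open set $U\subset X$ and $k\in\mathbb N$ put $O_k=\bigcap_{j=1}^p\{u_j>-k\}$. The \emph{non-pluripolar product} $\langle\bigwedge_{j=1}^pdd^cu_j\rangle$ is \emph{well-defined on $U$} if for each compact set $K\subset U$
\begin{equation}\label{eq:def}
\sup_{k\in\mathbb N}\int_{K\cap O_k}\omega^{n-p}\wedge\bigwedge_{j=1}^pdd^c\max\{u_j,-k\}<\infty .
\end{equation}
It is then defined as the limit, in the sense of currents, of $1_{O_k}\bigwedge_jdd^c\max\{u_j,-k\}$ as $k\to\infty$. For closed positive $(1,1)$-currents $T_1,\dots,T_p$ on $X$, the product $\langle T_1\wedge\dots\wedge T_p\rangle$ is \emph{well-defined} if $X$ has an open cover $\{U_\alpha\}$ with psh functions $u_{j,\alpha}$ on $U_\alpha$ such that $T_j=dd^cu_{j,\alpha}$ for all $j$ and $\langle\bigwedge_jdd^cu_{j,\alpha}\rangle$ is well-defined on each $U_\alpha$.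
\end{definition}

The truncated currents $1_{O_k}\bigwedge_jdd^c\max\{u_j,-k\}$ increase with $k$, and condition \eqref{eq:def} depends neither on $\omega$ nor on the choice of potentials (Section~\ref{sec:prelim}). So \eqref{eq:def} says that the mass which the product carries away from the poles of the $u_j$ is locally finite. If the $u_j$ are bounded, one recovers the Bedford--Taylor product. If $p=1$ and $u=\log|\xi|$ on $\mathbb C$, then $\max\{u,-k\}$ is harmonic on $O_k$ and $\langle dd^cu\rangle=0$: the mass on the pole is discarded. The danger is that infinite mass accumulates near the poles without lying on them.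

If $X$ is compact K\"ahler, or more generally compact of Fujiki class $\mathcal C$ (bimeromorphic to a compact K\"ahler manifold), it is known that $\langle T_1\wedge\dots\wedge T_p\rangle$ is well-defined for all closed positive $(1,1)$-currents, and it is known that there are local, non-compact counterexamples; Example~\ref{ex:bidisc} below is one. This leads to the following question, which we take from \cite{Cartwright}.

\medskip
\noindent\textbf{Question.} \emph{Let $X$ be a compact complex manifold of dimension $n$, let $1\le p\le n$, and let $T_1,\dots,T_p$ be closed positive $(1,1)$-currents on $X$. Is $\langle T_1\wedge\dots\wedge T_p\rangle$ always well-defined?}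
\medskip

To see what is at stake, write $T=\theta+dd^c\varphi$ on a compact $X$ with $\theta$ smooth. For a large constant $C$ the currents $C\omega+\theta+dd^c\max\{\varphi,-k\}$ are positive for all $k$, and the total masses of their $p$-th powers against $\omega^{n-p}$ bound the integrals in \eqref{eq:def}. If $\omega$ is closed, Stokes' theorem shows that these masses do not depend on $k$. If $\omega$ is only Hermitian, integration by parts leaves terms containing $dd^c(\omega^m)$. For $p=1$ the remaining term is bounded by the $L^1$ norm of $\varphi$, and one might guess that compactness, which bounds normalized potentials in $L^1$ (Lemma~\ref{lem:L1}), controls the remaining terms for every $p$. It does not.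

\begin{theorem}\label{thm:A}
For every $n\ge4$ there are a compact connected complex manifold $X$ of dimension $n$, a smooth closed semipositive $(1,1)$-form $\theta$ on $X$, and a closed positive current $T=\theta+dd^ch$ with $h\in L^1(X)$, such that for every $p$ with $3\le p\le n-1$ the product $\langle T\wedge\dots\wedge T\rangle$ ($p$ factors) is not well-defined. Moreover, for every Hermitian metric $\omega$ and every such $p$,
\[
\sup\Big\{\int_X(\theta+dd^cf)^p\wedge\omega^{n-p}\ :\ f\in C^0(X),\ \theta+dd^cf\ge0\Big\}=+\infty .
\]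
\end{theorem}

The answer to the question is therefore negative; the first case is $n=4$, $p=3$. In the other direction, the Stokes argument needs less than $d\omega=0$.

\begin{theorem}\label{thm:B}
Let $X$ be a compact complex manifold of dimension $n$, let $1\le p\le n$, and suppose that $X$ has a Hermitian metric $\omega$ with $dd^c(\omega^m)=0$ for all $m$ with $n-p\le m\le n-1$. Then $\langle T_1\wedge\dots\wedge T_p\rangle$ is well-defined for all closed positive $(1,1)$-currents $T_1,\dots,T_p$ on $X$. In particular this holds for $p=1$ on every $X$, and for every $p$ if $n\le2$.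
\end{theorem}

The cases $p=2$, $n\ge3$ and $p=n\ge3$ on arbitrary compact $X$ are not decided here.

Section~\ref{sec:local} isolates the local mechanism: a logarithmic pole along a hypersurface, truncated by a large multiple of a bounded psh function on that hypersurface, produces large mass. Section~\ref{sec:X} builds a compact manifold with a non-compact hypersurface that carries such a function, and Sections~\ref{sec:TR} and~\ref{sec:single} install the mechanism there. Section~\ref{sec:B}, which depends only on Section~\ref{sec:prelim}, proves Theorem~\ref{thm:B}.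

\section{Conventions and tools}\label{sec:prelim}

We put $d^c=\frac{i}{2\pi}(\bar\partial-\partial)$, so that $dd^c=\frac i\pi\partial\bar\partial$ and $dd^c\log|\xi|=\delta_0$ on $\mathbb C$; the question does not depend on this normalization. For a smooth real function $f$ and a smooth function $F$ of one variable,
\begin{equation}\label{eq:chain}
df\wedge d^cf=\tfrac i\pi\,\partial f\wedge\bar\partial f\ge0,\qquad dd^cF(f)=F'(f)\,dd^cf+F''(f)\,df\wedge d^cf .
\end{equation}

\subsection*{Positivity}
A real $(1,1)$-form $\frac i\pi\sum h_{jk}\,dz_j\wedge d\bar z_k$ is \emph{semipositive} if the Hermitian matrix $(h_{jk})$ is positive semidefinite, and $\gamma\le\gamma'$ means that $\gamma'-\gamma$ is semipositive. A current $S$ of bidegree $(p,p)$ is \emph{positive} if $S\wedge i\alpha_1\wedge\bar\alpha_1\wedge\dots\wedge i\alpha_{n-p}\wedge\bar\alpha_{n-p}$ is a positive measure for all smooth $(1,0)$-forms $\alpha_j$. We use the following standard fact.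
\begin{itemize}
\item[(P)] The wedge product of a positive current with smooth semipositive $(1,1)$-forms is a positive current.
\end{itemize}
If $0\le\gamma\le\gamma'$, then $\gamma'^{\,k}-\gamma^k=(\gamma'-\gamma)\wedge\sum_{a=0}^{k-1}\gamma'^{\,a}\wedge\gamma^{k-1-a}$, so (P) gives $S\wedge\gamma^k\le S\wedge\gamma'^{\,k}$. Two Hermitian metrics are comparable near a compact set, hence \eqref{eq:def} does not depend on $\omega$.

\subsection*{Psh functions}
Psh functions are not identically $-\infty$ on any component of their domain, hence lie in $L^1_{\rm loc}$. Finite sums and maxima of psh functions are psh. A set is \emph{pluripolar} if it is locally contained in the $-\infty$ locus of a psh function.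
\begin{itemize}
\item[(H1)] A function in $L^1_{\rm loc}$ with $dd^cf\ge0$ agrees almost everywhere with a unique psh function. Two psh functions that agree almost everywhere are equal, and a continuous function with $dd^cf\ge0$ is psh.
\item[(H2)] On a coordinate ball, a closed positive $(1,1)$-current has a psh potential and a smooth closed real $(1,1)$-form has a smooth potential. Two potentials differ by a pluriharmonic function.
\item[(H3)] (Hartogs' compactness theorem.) A sequence of psh functions on a ball that is uniformly bounded above either tends to $-\infty$ locally uniformly or has a subsequence that converges in $L^1_{\rm loc}$.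
\end{itemize}

\subsection*{Bedford--Taylor products}
For locally bounded psh functions one defines inductively $dd^cf_1\wedge\dots\wedge dd^cf_p=dd^c(f_1\,dd^cf_2\wedge\dots\wedge dd^cf_p)$. This is a closed positive current, symmetric and multilinear in the $f_j$; a smooth factor acts by the usual wedge product. Adding pluriharmonic functions to the $f_j$ does not change the product, so $S_1\wedge\dots\wedge S_p$ makes sense globally for closed positive $(1,1)$-currents with locally bounded potentials. Expanding by multilinearity into positive terms gives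
\begin{equation}\label{eq:mono}
\bigwedge_jdd^c(f_j+g_j)\ \ge\ \bigwedge_jdd^cf_j\qquad(f_j,\ g_j\ \text{locally bounded psh}).
\end{equation}
The \emph{plurifine topology} is the coarsest topology in which all psh functions on open sets are continuous; all we use is that the Borel sets $\bigcap_j\{u_j>-k\}$ are plurifine open.
\begin{itemize}
\item[(BT1)] The products are continuous under decreasing limits and under locally uniform limits of the $f_j$.
\item[(BT2)] They do not charge pluripolar sets.
\item[(BT3)] If $f_j,g_j$ are locally bounded psh functions on an open set $U$, if $O\subset U$ is plurifine open and $f_j=g_j$ on $O$ for all $j$, then $1_O\bigwedge_jdd^cf_j=1_O\bigwedge_jdd^cg_j$.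
\end{itemize}

Write $\Theta_k=\bigwedge_jdd^c\max\{u_j,-k\}$. For $l\ge k$, (BT3) gives $1_{O_k}\Theta_k=1_{O_k}\Theta_l\le1_{O_l}\Theta_l$, which is the monotonicity claimed above. If $u'_j=u_j+H_j$ with $H_j$ pluriharmonic and $|H_j|\le c\in\mathbb N$ near $K$, then near $K$ we have $O'_k\subset O_{k+c}$ and $\max\{u'_j,-k\}=\max\{u_j,-k-c\}+H_j$ on $O'_k$, so $1_{O'_k}\Theta'_k=1_{O'_k}\Theta_{k+c}\le1_{O_{k+c}}\Theta_{k+c}$. By symmetry, condition \eqref{eq:def} and the limit depend only on the currents $dd^cu_j$.

\section{The local mechanism}\label{sec:local}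

The integrals in \eqref{eq:def} are hard to compute for an unbounded potential. The first step replaces them by Bedford--Taylor masses of smaller currents with bounded potentials.

\begin{proposition}\label{prop:crit}
Let $X$ be a complex manifold with a Hermitian metric $\omega$, let $T$ be a closed positive $(1,1)$-current on $X$ and let $K\subset X$ be compact. Suppose that $S_j$, $j\ge1$, are closed positive $(1,1)$-currents with locally bounded potentials, that $T-S_j\ge0$ for all $j$, and that $\sup_j\int_KS_j^p\wedge\omega^{n-p}=\infty$. Then the $p$-fold product $\langle T\wedge\dots\wedge T\rangle$ is not well-defined.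
\end{proposition}

\begin{proof}
Suppose that it is well-defined, with cover $\{U_\alpha\}$ and potentials $u_{1,\alpha},\dots,u_{p,\alpha}$ of $T$. Cover $K$ by finitely many closed coordinate balls $K_1,\dots,K_L$ with $K_l\subset U_l\Subset U'_l\subset U_{\alpha(l)}$, where $U_l,U'_l$ are open coordinate balls. Let $A_l<\infty$ be the supremum \eqref{eq:def} for the compact set $K_l$ and the potentials $u_i=u_{i,\alpha(l)}$.

Fix $l$ and $j$. By (H2), $S_j=dd^cv$ on $U'_l$ with $v$ psh and locally bounded, so $|v|\le c$ on $U_l$. Since $dd^c(u_i-v)=T-S_j\ge0$, (H1) gives a psh function $u'_i$ on $U_l$ with $u_i=v+u'_i$ almost everywhere, hence everywhere. On $O_k\cap U_l$ we have $u'_i>-k-c$, so $\max\{u_i,-k\}=u_i=v+\max\{u'_i,-k-c\}$ there. By (BT3) and \eqref{eq:mono}, on $U_l$,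
\[
1_{O_k}\bigwedge_{i=1}^pdd^c\max\{u_i,-k\}=1_{O_k}\bigwedge_{i=1}^pdd^c\big(v+\max\{u'_i,-k-c\}\big)\ge1_{O_k}S_j^p .
\]
As $k\to\infty$ the sets $O_k$ increase to $\bigcap_i\{u_i>-\infty\}$, whose complement is a finite union of pluripolar sets. By (BT2) and monotone convergence, $A_l\ge\int_{K_l}S_j^p\wedge\omega^{n-p}$. Summing over $l$ gives $\int_KS_j^p\wedge\omega^{n-p}\le\sum_lA_l$ for all $j$, contrary to the hypothesis.
\end{proof}

So we need currents with bounded potentials and large mass below a single current. The source of mass is the next computation. It says that truncating the pole $\varepsilon\log|\xi|$ by a function $V$ produces as much mass as the product of $\varepsilon$ times the current of integration over $\{\xi=0\}$ with $(dd^cV)^{p-1}$.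

\begin{lemma}\label{lem:trunc}
Let $W\subset\mathbb C^{n-1}$ be open, let $1\le p\le n$ and $\varepsilon,r>0$, and let $V$ be a smooth psh function on $W$ with $V<\varepsilon\log(r/2)$. Put $v=\max\{\varepsilon\log|\xi|,V\}$ on $W\times\{|\xi|<r\}$. Then $(dd^cv)^p$ vanishes on $\{|\xi|>r/2\}$, and for every smooth $(n-p,n-p)$-form $\Xi$ with compact support in $W$,
\[
\int_{W\times\{|\xi|<r\}}(dd^cv)^p\wedge\Xi=\varepsilon\int_W(dd^cV)^{p-1}\wedge\Xi .
\]
\end{lemma}

\begin{proof}
For $|\xi|>r/2$ we have $v=\varepsilon\log|\xi|$, which is pluriharmonic; this gives the first claim. For the second we smooth the maximum. Put $\phi=\log|\xi|-V/\varepsilon$, so that $v=V+\varepsilon\phi^+$ with $\phi^+=\max\{\phi,0\}$. For $0<\delta<\log\frac32$ let $\mu$ be the convolution of $b\mapsto b^+$ with an even probability density supported in $[-\delta,\delta]$. Then $\mu$ is smooth and convex, $\mu(b)=0$ for $b\le-\delta$, $\mu(b)=b$ for $b\ge\delta$, $0\le\mu'\le1$ and $|\mu(b)-b^+|\le\delta$. The function $v_\delta=V+\varepsilon\mu(\phi)$ equals $V$ near $\{\xi=0\}$, so it is smooth.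 For $\xi\ne0$ we have $\varepsilon\,dd^c\phi=-dd^cV$, and \eqref{eq:chain} gives
\[
dd^cv_\delta=(1-\mu'(\phi))\,dd^cV+\varepsilon\mu''(\phi)\,d\phi\wedge d^c\phi\ \ge0 .
\]
The form $(dd^cV)^{p-1}\wedge\Xi$ is pulled back from $W$ and has top degree there, because $(p-1)+(n-p)=n-1$. Its wedge product with $dd^cV$, $dV$ or $d^cV$ therefore vanishes. Since also $(d\phi\wedge d^c\phi)^2=0$, the binomial expansion reduces to
\[
(dd^cv_\delta)^p\wedge\Xi=\varepsilon\,p\,(1-\mu'(\phi))^{p-1}\mu''(\phi)\;d\log|\xi|\wedge d^c\log|\xi|\wedge(dd^cV)^{p-1}\wedge\Xi .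
\]
The right side is supported where $|\phi|\le\delta$, hence where $|\xi|\le e^\delta e^{V/\varepsilon}<\frac34r$. Over a fixed point of $W$ we have $d\log|\xi|=d\phi$ and $d^c\log|\xi|=d\arg\xi/2\pi$, so the integral in $\xi$ is
\[
\int_{\mathbb R}p\,(1-\mu'(b))^{p-1}\mu''(b)\,db=\big[-(1-\mu')^p\big]_{-\infty}^{+\infty}=1 .
\]
Thus the formula holds with $v_\delta$ in place of $v$. As $\delta\to0$, $v_\delta\to v$ uniformly, so $(dd^cv_\delta)^p\to(dd^cv)^p$ weakly by (BT1). Take $\lambda\in C_c^\infty(\{|\xi|<r\})$ with $\lambda=1$ on $\{|\xi|\le\frac34r\}$. Inserting $\lambda(\xi)$ changes none of the integrals, and $\lambda\,\Xi$ is a test form, so the formula passes to the limit.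
\end{proof}

\begin{example}\label{ex:bidisc}
Let $n=p=2$ and $U=\{|w|<1,\ |\xi|<1\}\subset\mathbb C^2$. For $D\ge1$ put
\[
v_D=\max\{\log|\xi|,\ D(|w|^2-2)\}.
\]
Lemma~\ref{lem:trunc} applies with $\varepsilon=r=1$, since $D(|w|^2-2)<-1<\log\frac12$. It shows that $(dd^cv_D)^2$ lives in $\{|\xi|\le\frac12\}$ and projects to the measure $D\,dd^c|w|^2=\frac{2D}\pi\,dA$ on the $w$-disc, $dA$ being area. So $K=\{|w|\le\frac12,\ |\xi|\le\frac12\}$ has mass $D/2$. Let $u=\sum_{j\ge1}2^{-j}v_{8^j}$. Since $\log|\xi|\le v_D\le0$, the partial sums decrease to a function $u\ge\log|\xi|$, so $u$ is psh, and so is $u-2^{-j}v_{8^j}$. The currents $S_j=2^{-j}dd^cv_{8^j}$ satisfy $S_j\le dd^cu$ and $\int_KS_j^2=4^{-j}8^j/2\to\infty$. By Proposition~\ref{prop:crit}, $\langle dd^cu\wedge dd^cu\rangle$ is not well-defined on $U$.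
\end{example}

The point of the example is that the depth $D$ is free: the potentials $v_D$ stay between $\log|\xi|$ and $0$, hence bounded in $L^1$, while the mass grows like $D^{p-1}$. Three things stand in the way of doing this on a compact manifold $X$.
\begin{enumerate}
\item By the maximum principle, a psh function on a compact connected hypersurface is constant. The hypersurface $Z$ must be non-compact, and must carry a bounded psh function with many strictly positive directions.
\item One needs a global psh function with a logarithmic pole along $Z$.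
\item Such a $Z$ is closed only in an open subset $X^\circ\subset X$. The construction has to be switched off near $X\setminus X^\circ$, and the resulting currents should all have the form $\theta+dd^ch$ with one fixed $\theta$, so that they can be summed.
\end{enumerate}
We shall see that (2) and (3) force the coefficient $\varepsilon$ of the pole to be of order $1/D$. The mass $\varepsilon D^{p-1}$ of Lemma~\ref{lem:trunc} still tends to infinity when $p\ge3$.

\section{The manifold}\label{sec:X}

Fix $n\ge4$ and put $s=n-2$. The manifold $X$ will be a $\mathbb P^1$-bundle over a compact quotient $B$ of $\widetilde B=\mathbb H^s\times\mathbb C$, where $\mathbb H$ is the upper half plane. The factors $\mathbb H$ supply the bounded psh functions; arithmetic supplies a cocompact group.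

\subsection{The base: an Oeljeklaus--Toma manifold}
We need a number field $F$ with exactly $s$ real embeddings $\sigma_1,\dots,\sigma_s$ and one pair of complex embeddings $\sigma_{s+1},\bar\sigma_{s+1}$. For $s=2$ take $F=\mathbb Q(\sqrt[4]2)$, since $x^4-2$ has the roots $\pm\sqrt[4]2$, $\pm i\sqrt[4]2$. In general, let $f_0$ be a real monic polynomial of degree $s+2$ with $s$ distinct real roots and one pair of non-real roots. Choose disjoint discs centered at the roots, those with non-real center missing the real axis. By Rouch\'e's theorem a real monic polynomial $f$ of degree $s+2$ close to $f_0$ has exactly one root in each disc, and the root in a disc with real center is real because its conjugate lies in the same disc. The numbers $2b/c$ with $b,c$ odd are dense in $\mathbb R$ (for fixed $c$ they form a progression of step $4/c$), so we may take all non-leading coefficients of $f$ of this form. Then $f$ satisfies Eisenstein's criterion at $2$ over the ring $\mathbb Z_{(2)}$ of rationals with odd denominator, so it is irreducible over $\mathbb Q$, and $F=\mathbb Q[x]/(f)$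 has the required embeddings.

Let $\mathcal O_F$ be the ring of integers. By a lattice we mean a discrete cocompact subgroup. Two textbook facts are used: the map $a\mapsto(\sigma_1(a),\dots,\sigma_{s+1}(a))$ embeds $\mathcal O_F$ as a lattice in $\mathbb R^s\times\mathbb C$; and (Dirichlet's theorem) the vectors $(\log|\sigma_1(\nu)|,\dots,\log|\sigma_s(\nu)|,2\log|\sigma_{s+1}(\nu)|)$, $\nu\in\mathcal O_F^*$, form a lattice in the hyperplane $\sum x_i=0$ of $\mathbb R^{s+1}$. Let $E$ be the group of units $\nu$ with $\sigma_i(\nu)>0$ for $i\le s$. It is the kernel of the sign map $\mathcal O_F^*\to\{\pm1\}^s$, so it has finite index. Projection to the first $s$ coordinates maps the hyperplane isomorphically onto $\mathbb R^s$; hence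
\[
\Lambda=\{(\log\sigma_1(\nu),\dots,\log\sigma_s(\nu)):\nu\in E\}\quad\text{is a lattice in }\mathbb R^s ,
\]
and $E\to\Lambda$ is injective because $\sigma_1$ is. This is where the complex place is needed: for a totally real field of degree $s$ the units have rank only $s-1$.

Let $w_i$ with $y_i=\operatorname{Im}w_i>0$ be coordinates on $\mathbb H^s$ and $z$ the coordinate on $\mathbb C$. The group $\Gamma=\mathcal O_F\rtimes E$, with product $(a,\nu)(a',\nu')=(a+\nu a',\nu\nu')$, acts holomorphically on $\widetilde B$ by
\[
(a,\nu)\cdot(w,z)=\big(\sigma_i(\nu)w_i+\sigma_i(a),\ \sigma_{s+1}(\nu)z+\sigma_{s+1}(a)\big).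
\]
On the vector $(\log y_i)\in\mathbb R^s$ the element $(a,\nu)$ acts as translation by $(\log\sigma_i(\nu))\in\Lambda$.

\begin{lemma}\label{lem:B}
The action is free, properly discontinuous and cocompact. Thus $B=\widetilde B/\Gamma$ is a compact connected complex manifold of dimension $s+1$.
\end{lemma}

\begin{proof}
If $(a,\nu)$ fixes a point, then $\sigma_1(\nu)y_1=y_1$, so $\nu=1$; then $\sigma_1(a)=0$, so $a=0$. Let $L\subset\widetilde B$ be compact and $(a,\nu)L\cap L\ne\emptyset$. Then $(\log\sigma_i(\nu))$ lies in a bounded subset of $\Lambda$, so finitely many $\nu$ occur; for each of them the image of $a$ lies in a bounded subset of the lattice $\mathcal O_F\subset\mathbb R^s\times\mathbb C$, so finitely many $a$ occur. Finally, given a point, an element of $E$ moves $(\log y_i)$ into a compact fundamental domain of $\Lambda$, and then a translation by $\mathcal O_F$, which fixes $y$, moves $(\operatorname{Re}w,z)$ into a compact fundamental domain of $\mathcal O_F$.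
\end{proof}

\subsection{A potential with integer periods}
The dual lattice $\Lambda^\vee=\{\mathbf m\in\mathbb R^s:\langle\mathbf m,\lambda\rangle\in\mathbb Z\text{ for all }\lambda\in\Lambda\}$ is cocompact, so it meets the cone $\mathbb R_{>0}^s$, which contains arbitrarily large balls. Fix $\mathbf m=(m_1,\dots,m_s)\in\Lambda^\vee$ with all $m_i>0$ and put $M=\sum_im_i$,
\[
\tau=\sum_im_i\log y_i,\qquad\rho(a,\nu)=\sum_im_i\log\sigma_i(\nu),\qquad\alpha=dd^c(-\tau).
\]
Then $\rho:\Gamma\to\mathbb Z$ is a homomorphism and $\tau\circ\gamma=\tau+\rho(\gamma)$. Hence $d^c\tau$ and $\alpha$ are $\Gamma$-invariant and descend to $B$. Let also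
\[
g(b)=\frac{e^{b/2M}}{1+e^{b/2M}}\in(0,1),\qquad b\in\mathbb R .
\]

\begin{lemma}\label{lem:tau}
On $\widetilde B$ the following hold.
\begin{itemize}
\item[(i)] $\alpha=\dfrac1{4\pi}\sum_im_i\,y_i^{-2}\;i\,dw_i\wedge d\bar w_i\ge0$.
\item[(ii)] $d\tau\wedge d^c\tau\le M\alpha$.
\item[(iii)] $g'>0$, and $dd^c(-g(\tau-N))\ge\frac12g'(\tau-N)\,\alpha$ for every constant $N$. In particular $-g(\tau-N)$ is a bounded smooth psh function.
\end{itemize}
\end{lemma}

\begin{proof}
We have $dd^cy_i=0$ and $\partial y_i=dw_i/2i$, so $dy_i\wedge d^cy_i=\frac i{4\pi}dw_i\wedge d\bar w_i$, and \eqref{eq:chain} with $F=-\log$ gives (i). On a tangent vector with $w$-components $v_i$, the Hermitian forms of $d\tau\wedge d^c\tau$ and of $\alpha$ take the values $\frac14|\sum m_iv_i/y_i|^2$ and $\frac14\sum m_i|v_i|^2/y_i^2$, and (ii) is the Cauchy--Schwarz inequality. Finally $g'=\frac1{2M}g(1-g)>0$ and $g''=\frac1{2M}g'(1-2g)\le\frac1{2M}g'$. By \eqref{eq:chain} and (ii), with $g',g''$ evaluated at $\tau-N$,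
\[
dd^c(-g(\tau-N))=g'\alpha-g''\,d\tau\wedge d^c\tau\ge g'\alpha-\tfrac{g'}{2M}M\alpha=\tfrac12g'\alpha .\qedhere
\]
\end{proof}

Inequality (ii) is what the construction runs on. If $\tau$ were pluriharmonic, $-g(\tau)$ could be psh only for $g$ concave, and a bounded concave function on $\mathbb R$ is constant. Note also that $\alpha=-d(d^c\tau)$ is exact, semipositive and nonzero on $B$. For a K\"ahler form $\omega_B$ the integral $\int_B\alpha\wedge\omega_B^{\,s}$ would be both positive and zero, so $B$ is not K\"ahler.

\subsection{The $\mathbb P^1$-bundle}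
The function $-g(\tau)$ is invariant only under $\ker\rho$; it lives on the non-compact cover $\widetilde B/\ker\rho$ of $B$. We realize this cover as a hypersurface in a compact manifold. Let $\Gamma$ act on $\widetilde B\times\mathbb P^1$ by $\gamma\cdot(w,z,\zeta)=(\gamma\cdot(w,z),e^{\rho(\gamma)}\zeta)$. By Lemma~\ref{lem:B} and compactness of $\mathbb P^1$ the action is free, properly discontinuous and cocompact, so
\[
X=(\widetilde B\times\mathbb P^1)/\Gamma
\]
is a compact connected complex manifold of dimension $s+2=n$, a $\mathbb P^1$-bundle over $B$. We identify $\Gamma$-invariant objects on $\widetilde B\times\mathbb P^1$ with objects on $X$, and write $\alpha$ also for the pullback of $\alpha$ to $X$. Let $\Sigma_0=\{\zeta=0\}$, $\Sigma_\infty=\{\zeta=\infty\}$, $X^\circ=X\setminus(\Sigma_0\cup\Sigma_\infty)$ and $x=\log|\zeta|$. Both $x$ and $\tau$ increase by $\rho(\gamma)$ under $\gamma$, so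
\[
t=x-\tau
\]
is a smooth function on $X^\circ$. It extends to a continuous map $X\to[-\infty,+\infty]$ with $t=-\infty$ on $\Sigma_0$ and $t=+\infty$ on $\Sigma_\infty$, and $dd^ct=\alpha\ge0$ on $X^\circ$ because $dd^cx=0$.

Since $\rho$ takes integer values, the set $\bigcup_{N\in\mathbb Z}\{\zeta=e^N\}$ is $\Gamma$-invariant and defines a closed hypersurface $Z$ of $X^\circ$. The stabilizer of $\{\zeta=1\}$ is $\ker\rho$, so its image is a copy of $\widetilde B/\ker\rho$; on it $t=-\tau$ takes all real values, so it accumulates on $\Sigma_0$ and $\Sigma_\infty$. On the sheet $\{\zeta=e^N\}$ we have the function $-g(\tau-N)$, and these functions fit together to a bounded psh function on $Z$. This settles point (1) of Section~\ref{sec:local}.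

\subsection{A theta function}
For point (2) we need an invariant function with a logarithmic pole along $Z$. The product
\[
\vartheta(\zeta)=\prod_{N\ge0}(1-e^{-N}\zeta)\prod_{N\ge1}(1-e^{-N}\zeta^{-1})
\]
converges locally uniformly on $\mathbb C^*$ to a holomorphic function with simple zeros exactly at $e^N$, $N\in\mathbb Z$. Replacing $\zeta$ by $e\zeta$ adds one factor to the first product and removes one from the second:
\[
\vartheta(e\zeta)=\frac{1-e\zeta}{1-e^{-1}\zeta^{-1}}\,\vartheta(\zeta)=-e\zeta\,\vartheta(\zeta).
\]
So $\log|\vartheta|$ increases by $x+1$, as does $\frac12(x^2+x)$, and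
\[
q(\zeta)=\log|\vartheta(\zeta)|-\tfrac12(x^2+x)\quad\text{satisfies}\quad q(e\zeta)=q(\zeta).
\]
Thus $q$ is a function on $X^\circ$ with the right poles. The price of invariance is that $q$ is not psh: $dd^cq=-dx\wedge d^cx$ off $Z$.

Let $\Delta_b=\{|\zeta-1|<b\}$. The disc $e^N\Delta_{1/4}$ lies in the annulus $\frac34e^N<|\zeta|<\frac54e^N$, so these discs are pairwise disjoint (as $\frac54<\frac34e$) and locally finite in $\mathbb C^*$. By periodicity and compactness of $\{1\le|\zeta|\le e\}$ there are constants $C_0\ge1$ and $C_1\ge0$ with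
\begin{equation}\label{eq:q}
q\le C_1\ \text{ on }\mathbb C^*,\qquad q\ge-C_0+\tfrac18\ \text{ off }\textstyle\bigcup_Ne^N\Delta_{1/8}.
\end{equation}
Since $\vartheta$ has a simple zero at $1$, $\xi=\vartheta(\zeta)$ maps a neighborhood $\Delta'\Subset\Delta_{1/8}$ of $1$ biholomorphically onto a disc $\{|\xi|<r\}$.

\section{Currents of large mass in a fixed class}\label{sec:TR}

Let $\chi$ be the convolution of $b\mapsto b^+$ with an even smooth probability density supported in $[-1,1]$; it is smooth, convex, nondecreasing, equal to $0$ for $b\le-1$ and to $b$ for $b\ge1$. Put $\theta=dd^c\chi(t)$ on $X\setminus\Sigma_\infty$ and $\theta=\alpha$ on $\{t>1\}$. The two definitions agree on the overlap, $\theta=0$ near $\Sigma_0$, and $\theta=\chi'(t)\alpha+\chi''(t)\,dt\wedge d^ct\ge0$ on $X^\circ$. So $\theta$ is a smooth closed semipositive form on $X$. If $\varphi$ is a continuous psh function on $X\setminus\Sigma_\infty$ such that $\varphi-t$ is constant near $\Sigma_\infty$, then $h=\varphi-\chi(t)$ is constant near $\Sigma_\infty$ and extends continuously to $X$, and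
\begin{equation}\label{eq:class}
\theta+dd^ch=dd^c\varphi\ge0\ \text{ on }X\setminus\Sigma_\infty,\qquad\theta+dd^ch=\alpha\ge0\ \text{ near }\Sigma_\infty .
\end{equation}
The basic example is $\varphi=t^+-\text{const}$: the function $t^+=\max\{t,0\}$ is psh on $X^\circ$ and vanishes near $\Sigma_0$.

\begin{proposition}\label{prop:TR}
There are $R_0>0$ and functions $h_R\in C^0(X)$, $R\ge R_0$, with $T_R:=\theta+dd^ch_R\ge0$, such that for every Hermitian metric $\omega$ and every $p$ with $3\le p\le n-1$ there is $c_p>0$ with
\begin{equation}\label{eq:mass}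
\int_XT_R^p\wedge\omega^{n-p}\ge c_pR^{p-2}\qquad(R\ge R_0).
\end{equation}
\end{proposition}

The current $T_R$ has continuous local potentials by (H2), so $T_R^p$ is a Bedford--Taylor product, and \eqref{eq:mass} proves the last assertion of Theorem~\ref{thm:A}.

The choice of scales can be understood as follows. On $\{|t|<R\}$ we take $\Phi(t)+\varepsilon q$, where the convexity of $\Phi$ absorbs the negative term $-\varepsilon\,dx\wedge d^cx$; this asks for $\Phi''$ of order $\varepsilon$. We truncate the poles at depth $D$, and switch the result off by taking a maximum with $t^+-\frac R3$. For the truncation to survive near $t=0$ the depth $D$ must be below the gap $\frac R3$; for $t^+-\frac R3$ to win at $t=\pm R$ the function $\Phi$ must have average slope between $0$ and $1$, which allows $\Phi''$ only of order $1/R$. So $D\sim R$ and $\varepsilon\sim1/R$.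

Fix $R_0$ with
\[
R_0>24(C_1+1),\qquad R_0\ge M,\qquad R_0\ge C_0,\qquad\tfrac43R_0^2\,g(-\tfrac12)>\log(2/r),
\]
let $R\ge R_0$, and put
\[
\varepsilon=\frac1{8R},\qquad D=\frac R6,\qquad\Phi(t)=\frac t2+\frac{t^2}{8R}.
\]
For $|t|\le R$ we have $\Phi''=2\varepsilon$ and $\Phi'\ge\frac14\ge2\varepsilon M$.

\subsection*{Step 1: absorbing the negative term}

\begin{lemma}\label{lem:Phi}
For every constant $N$, the smooth function $P_N=\Phi(t)-\frac\varepsilon2\big((x-N)^2+(x-N)\big)$ is psh on $\{|t|<R\}\subset\widetilde B\times\mathbb C^*$.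
\end{lemma}

\begin{proof}
Since $dx=dt+d\tau$ and $|a+b|^2\le2|a|^2+2|b|^2$, Lemma~\ref{lem:tau}(ii) gives $dx\wedge d^cx\le2\,dt\wedge d^ct+2M\alpha$. By \eqref{eq:chain}, using $dd^cx=0$ and $dd^ct=\alpha$,
\[
dd^cP_N=\Phi'\alpha+2\varepsilon\,dt\wedge d^ct-\varepsilon\,dx\wedge d^cx\ge(\Phi'-2\varepsilon M)\,\alpha\ge0 .\qedhere
\]
\end{proof}

\subsection*{Step 2: truncating the poles}
Define $\psi$ on $\widetilde B\times\mathbb C^*$ as follows. If $\zeta\notin\bigcup_Ne^N\Delta_{1/4}$, put $\psi=\varepsilon q(\zeta)$. If $\zeta\in e^N\Delta_{1/4}$, put $\hat\zeta=e^{-N}\zeta$, $\hat x=x-N$, $\hat\tau=\tau-N$ and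
\[
\psi=\max\Big\{\varepsilon q(\zeta),\ -\varepsilon C_0-\tfrac\varepsilon2(\hat x^2+\hat x)-D\,g(\hat\tau)\Big\}.
\]

\begin{lemma}\label{lem:psi}
The function $\psi$ is $\Gamma$-invariant, continuous and real-valued, and $-D-1\le\psi\le\varepsilon C_1$. The function $\Psi=\Phi(t)+\psi$ is psh on $\{|t|<R\}$, and over $e^N\Delta_{1/4}$
\begin{equation}\label{eq:Psi}
\Psi=P_N+\max\big\{\varepsilon\log|\vartheta(\hat\zeta)|,\ -\varepsilon C_0-D\,g(\hat\tau)\big\}.
\end{equation}
\end{lemma}

\begin{proof}
Under $\gamma$ the quantities $N,x,\tau$ all increase by $\rho(\gamma)$, so $\hat\zeta,\hat x,\hat\tau$ are unchanged, and $q(e^{\rho(\gamma)}\zeta)=q(\zeta)$. This gives invariance.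

Since $\hat x^2+\hat x\ge-\frac14$ and $g>0$, the second entry of the maximum is at most $-\varepsilon C_0+\frac\varepsilon8$. By \eqref{eq:q} this is at most $\varepsilon q$ on $e^N(\Delta_{1/4}\setminus\Delta_{1/8})$. Hence $\psi=\varepsilon q$ on the open set $\Omega_1$ where $\zeta\notin\bigcup_Ne^N\overline{\Delta_{1/8}}$, and there $q$ is smooth. Over the open discs $e^N\Delta_{1/4}$, $\psi$ is the maximum of a continuous function with values in $[-\infty,\infty)$ and a smooth function. These open sets cover $\widetilde B\times\mathbb C^*$, so $\psi$ is continuous and real-valued.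

The second entry is negative because $C_0\ge1$, so $\psi\le\varepsilon C_1$. Off the discs $e^N\Delta_{1/4}$ we have $\psi\ge-\varepsilon C_0\ge-\frac18$. On them $|\hat x|<\log\frac43<\frac12$, so $\hat x^2+\hat x<1$ and $\psi\ge-\varepsilon C_0-\frac\varepsilon2-D\ge-D-1$.

On $\Omega_1$ we have $\Psi=P_0+\varepsilon\log|\vartheta(\zeta)|$, which is psh by Lemma~\ref{lem:Phi}. Over $e^N\Delta_{1/4}$ we have $q(\zeta)=q(\hat\zeta)=\log|\vartheta(\hat\zeta)|-\frac12(\hat x^2+\hat x)$; taking the term $-\frac\varepsilon2(\hat x^2+\hat x)$ out of both entries of the maximum gives \eqref{eq:Psi}, and all terms there are psh by Lemmas~\ref{lem:Phi} and~\ref{lem:tau}(iii).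
\end{proof}

\subsection*{Step 3: switching off near $\Sigma_0$ and $\Sigma_\infty$}
On $X\setminus\Sigma_\infty$ define
\[
\varphi_R=\max\{\Psi,\ t^+-\tfrac R3\}\ \text{ where }|t|<R,\qquad\varphi_R=t^+-\tfrac R3\ \text{ where }|t|\ge R .
\]
At the two ends (Figure~\ref{fig:glue}),
\[
\big(R-\tfrac R3\big)-\Phi(R)=\tfrac23R-\tfrac58R=\tfrac R{24},\qquad-\tfrac R3-\Phi(-R)=-\tfrac13R+\tfrac38R=\tfrac R{24},
\]
and $\frac R{24}>C_1+1>\varepsilon C_1$. As $\Psi\le\Phi(t)+\varepsilon C_1$, continuity in $t$ gives $R'<R$ such that the maximum equals $t^+-\frac R3$ for $R'<|t|<R$. So $\varphi_R$ is psh on each of the open sets $\{|t|<R\}$ and $\{|t|>R'\}$, and it is continuous. It equals $t-\frac R3$ for $t>R$. By \eqref{eq:class}, $h_R=\varphi_R-\chi(t)$ lies in $C^0(X)$, and $T_R=\theta+dd^ch_R$ is positive and equals $dd^c\varphi_R$ on $X\setminus\Sigma_\infty$.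

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=4.5,yscale=4]
\draw[->] (-1.15,0) -- (1.15,0) node[right] {$t$};
\draw[->] (0,-0.6) -- (0,0.75);
\draw (-1,-0.02) -- (-1,0.02) node[above] {$-R$};
\draw (1,0.02) -- (1,-0.02) node[below] {$R$};
\draw[thick,domain=-1:1,smooth] plot (\x,{0.5*(\x)+0.125*(\x)*(\x)});
\draw[dashed,domain=-1:1,smooth] plot (\x,{0.5*(\x)+0.125*(\x)*(\x)-1/6});
\draw (-1.1,{-1/3}) -- (0,{-1/3}) -- (1.07,{1.07-1/3});
\node[above left] at (0.5,0.29) {$\Phi$};
\node[below] at (-0.7,-0.48) {$\Phi-\frac R6$};
\node[right] at (0.17,-0.21) {$t^+-\frac R3$};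
\end{tikzpicture}
\caption{The graphs of $\Phi(t)=\frac t2+\frac{t^2}{8R}$ (thick), $\Phi-\frac R6$ (dashed) and $t^+-\frac R3$ (broken line) on $[-R,R]$. Up to an error of at most $1$, the function $\Psi$ lies between the thick and the dashed curve. The broken line lies above both curves at $t=\pm R$ and below both near $t=0$.}\label{fig:glue}
\end{figure}

\subsection*{Step 4: the mass}
Let $W\Subset\widetilde B$ be an open ball around a point with $y=(1,\dots,1)$, so small that $\gamma W\cap W=\emptyset$ for $\gamma\ne1$ and $|\tau|<\frac12$ on $W$. Then $W\times\Delta'$ embeds in $X$ as an open set, and there $N=0$. On $W\times\Delta'$ we have $|x|<\log\frac87<\frac12$, so $|t|<1$ and $|\Phi(t)|<1$. By Lemma~\ref{lem:psi} and $R>24$,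
\[
\Psi\ge-2-\tfrac R6>1-\tfrac R3>t^+-\tfrac R3 .
\]
Hence $\varphi_R=\Psi$ on $W\times\Delta'$, and by \eqref{eq:Psi}, in the coordinate $\xi=\vartheta(\zeta)$,
\[
\varphi_R=P_0+v,\qquad v=\max\{\varepsilon\log|\xi|,V\},\qquad V=-\varepsilon C_0-D\,g(\tau).
\]
By \eqref{eq:mono}, $T_R^p\ge(dd^cv)^p$ on $W\times\Delta'$. Since $g$ is increasing and $D/\varepsilon=\frac43R^2$, we have $V/\varepsilon<-\frac43R^2g(-\frac12)<\log(r/2)$, so Lemma~\ref{lem:trunc} applies.

Let $3\le p\le n-1=s+1$. Put $\Omega=\bigwedge_{i=p}^s(i\,dw_i\wedge d\bar w_i)\wedge i\,dz\wedge d\bar z$, a form of bidegree $(n-p,n-p)$ (for $p=s+1$ it is $i\,dz\wedge d\bar z$), and fix $\eta\in C_c^\infty(W)$ with $0\le\eta\le1$, $\eta\not\equiv0$. Lemma~\ref{lem:trunc} with $\Xi=\eta\,\Omega$ gives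
\[
\int_{W\times\Delta'}\eta\,(dd^cv)^p\wedge\Omega=c\,\varepsilon D^{p-1},\qquad c=\int_W\eta\,\big(dd^c(-g(\tau))\big)^{p-1}\wedge\Omega .
\]
The number $c$ does not depend on $R$. It is positive: by Lemma~\ref{lem:tau}(iii) the integrand is at least $\eta\,(\frac12g'(\tau))^{p-1}\alpha^{p-1}\wedge\Omega$, and since $p-1\le s$, Lemma~\ref{lem:tau}(i) gives
\[
\alpha^{p-1}\wedge\Omega=(p-1)!\prod_{i=1}^{p-1}\frac{m_i}{4\pi y_i^2}\ \bigwedge_{i=1}^s(i\,dw_i\wedge d\bar w_i)\wedge i\,dz\wedge d\bar z>0 .
\]

It remains to compare $\Omega$ with $\omega^{n-p}$. Let $\omega_0=\sum_ii\,dw_i\wedge d\bar w_i+i\,dz\wedge d\bar z+i\,d\zeta\wedge d\bar\zeta$. The pullback of $\omega$ is positive definite on the compact set $\overline W\times\overline{\Delta'}$, so $\omega\ge c_0\omega_0$ on $W\times\Delta'$ for some $c_0>0$. The form $\omega_0^{n-p}$ is $(n-p)!$ times the sum of all products of $n-p$ distinct terms of $\omega_0$, and $\Omega$ is one of these products. By (P), $S\wedge\omega^{n-p}\ge c_0^{n-p}S\wedge\omega_0^{n-p}\ge c_0^{n-p}\eta\,S\wedge\Omega$ for every positive $(p,p)$-current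 $S$ on $W\times\Delta'$. Therefore
\[
\int_XT_R^p\wedge\omega^{n-p}\ge\int_{W\times\Delta'}(dd^cv)^p\wedge\omega^{n-p}\ge c_0^{n-p}c\,\varepsilon D^{p-1}=\frac{c_0^{n-p}c}{8\cdot6^{p-1}}\,R^{p-2}.
\]
This proves Proposition~\ref{prop:TR}. \qed

\section{A single current}\label{sec:single}

As in Example~\ref{ex:bidisc}, we sum the currents $T_R$ along a rapidly growing sequence with weights $2^{-j}$. There the bounds $\log|\xi|\le v_D\le0$ made the series converge. Here convergence comes from the fact that all $T_R$ are built on the same $\theta$.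

\begin{lemma}\label{lem:L1}
Let $X$ be a compact connected complex manifold and $\theta$ a smooth closed real $(1,1)$-form. The set of $f\in C^0(X)$ with $\theta+dd^cf\ge0$ and $\sup_Xf=0$ is bounded in $L^1(X)$.
\end{lemma}

\begin{proof}
Suppose that $f_i$ is a sequence in this set with $\|f_i\|_{L^1}\to\infty$. Cover $X$ by finitely many coordinate balls, each relatively compact in a larger ball on which $\theta=dd^c\varrho$ with $\varrho$ smooth and bounded. The functions $\varrho+f_i$ are psh by (H1) and bounded above by $\sup\varrho$. Applying (H3) to one larger ball after another, we pass to a subsequence such that on each larger ball $f_i$ either converges in $L^1_{\rm loc}$ or tends to $-\infty$ locally uniformly. The two alternatives exclude each other on a nonempty open set, so the balls of the first kind and those of the second kind have disjoint unions, and by connectedness all balls are of one kind. The second alternative gives $f_i\to-\infty$ uniformly on $X$, contradicting $\sup_Xf_i=0$. The first gives convergence in $L^1(X)$, contradicting $\|f_i\|_{L^1}\to\infty$.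
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $X$, $\theta$, $h_R$, $T_R$ be as above. Put $R_j=16^jR_0$ and $h_j=h_{R_j}-\sup_Xh_{R_j}$ for $j\ge1$, so that $T_{R_j}=\theta+dd^ch_j$. By Lemma~\ref{lem:L1} the series $h=\sum_{j\ge1}2^{-j}h_j$ converges in $L^1(X)$. Since $\sum_j2^{-j}=1$, the partial sums of $\sum_j2^{-j}T_{R_j}$ converge weakly to $T=\theta+dd^ch$, which is therefore closed and positive. With $S_j=2^{-j}T_{R_j}$, the current $T-S_j=\sum_{i\ne j}S_i$ is positive as a weak limit of positive currents. For $3\le p\le n-1$ and any Hermitian metric $\omega$, \eqref{eq:mass} gives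
\[
\int_XS_j^p\wedge\omega^{n-p}\ge2^{-jp}c_p\,(16^jR_0)^{p-2}=c_pR_0^{p-2}\,2^{j(3p-8)}\to\infty .
\]
By Proposition~\ref{prop:crit} with $K=X$, the $p$-fold product $\langle T\wedge\dots\wedge T\rangle$ is not well-defined. The last assertion was obtained from \eqref{eq:mass}.
\end{proof}

\begin{remark}\label{rem:range}
Both bounds on $p$ enter in Step~4. For $p=2$ the mass supplied by Lemma~\ref{lem:trunc} is proportional to $\varepsilon D=\frac1{48}$, which does not grow with $R$. For $p=n$ it vanishes: $V$ depends only on the $s=n-2$ variables $w_i$, so $(dd^cV)^{n-1}=0$. The condition $n\ge4$ is what makes the range $3\le p\le n-1$ nonempty.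
\end{remark}

\section{Metrics with $dd^c(\omega^m)=0$}\label{sec:B}

We prove Theorem~\ref{thm:B} by making the Stokes argument of the introduction precise. Since $\omega$ is not closed, $C\omega+\theta_j$ has no local potential; we compare it with the complex Hessian of a quadratic polynomial instead.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{Global potentials.} Cover $X$ by finitely many coordinate balls $V_a$ on which $T_j=dd^cu_{j,a}$ with $u_{j,a}$ psh, let $\{\lambda_a\}$ be a subordinate partition of unity, and put $\varphi_j=\sum_a\lambda_au_{j,a}$. On $V_b$ the function $\varrho_{j,b}=\sum_a\lambda_a(u_{j,b}-u_{j,a})$ is smooth, because the differences are pluriharmonic, and $u_{j,b}=\varrho_{j,b}+\varphi_j$. So $\theta_j=T_j-dd^c\varphi_j$, which equals $dd^c\varrho_{j,b}$ on $V_b$, is a smooth closed real form, and $\varphi_j$ is upper semicontinuous, hence bounded above on $X$. By compactness choose $C\ge1$ with $(C-1)\omega+\theta_j\ge0$ for all $j$. Put $\beta_j=C\omega+\theta_j$, and $\varphi_j^k=\max\{\varphi_j,-k\}$ for real $k\ge0$; these are bounded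 Borel functions.

\emph{Local form.} Let $x_0\in V_b$, and write $u_j,\varrho_j$ for $u_{j,b},\varrho_{j,b}$. Let $Q_j$ be the Hermitian quadratic polynomial in the coordinates of $V_b$ such that the constant form $dd^cQ_j$ equals $\beta_j-\frac12\omega$ at $x_0$. Then $\beta_j-dd^cQ_j$ and $dd^cQ_j-\beta_j+\omega$ are positive definite at $x_0$, so on a small ball $U\Subset V_b$ around $x_0$
\[
\beta_j-\omega\le dd^cQ_j\le\beta_j\qquad(j=1,\dots,p).
\]
On $U$, $Q_j$ is psh since $dd^cQ_j\ge(C-1)\omega+\theta_j\ge0$, and $Q_j-\varrho_j$ is psh since $dd^c(Q_j-\varrho_j)\ge(C-1)\omega\ge0$. Hence $Q_j+\varphi_j=(Q_j-\varrho_j)+u_j$ is psh, and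
\[
f_j^k:=Q_j+\varphi_j^k=\max\{Q_j+\varphi_j,\ Q_j-k\}
\]
is bounded and psh on $U$. Put $\gamma_j=\beta_j-dd^cQ_j\ge0$.

\emph{Products.} Fix $k$. For $J=\{j_1<\dots<j_l\}\subset\{1,\dots,p\}$ define currents on $X$ by $P_\emptyset=1$ and $P_J=dd^c(\varphi^k_{j_1}P_{J\setminus\{j_1\}})$. We claim that on each $U$
\begin{equation}\label{eq:PJ}
P_J=\sum_{I\subset J}\ \bigwedge_{j\in J\setminus I}(-dd^cQ_j)\wedge\bigwedge_{j\in I}dd^cf_j^k ;
\end{equation}
in particular $P_J$ has measure coefficients, so that the next step of the definition makes sense. Indeed, let $S$ be a Bedford--Taylor product, $\kappa$ a product of forms $-dd^cQ_j$, and $f,Q$ one of the pairs $f_j^k,Q_j$. As $\kappa$ and $S$ are $\partial$- and $\bar\partial$-closed, $dd^c((f-Q)\,\kappa\wedge S)=\kappa\wedge(dd^cf\wedge S)+(-dd^cQ)\wedge\kappa\wedge S$, and \eqref{eq:PJ} follows by induction on $l$.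

Let $\Pi_k=\sum_J\bigwedge_{j\notin J}\beta_j\wedge P_J\wedge\omega^{n-p}$, the expansion of $\bigwedge_j(\beta_j+dd^c\varphi_j^k)\wedge\omega^{n-p}$. Inserting \eqref{eq:PJ} and collecting, for each $I$, the terms with $J\supset I$, we get on $U$
\begin{equation}\label{eq:Pi}
\Pi_k=\sum_I\ \bigwedge_{j\notin I}\gamma_j\wedge\bigwedge_{j\in I}dd^cf_j^k\wedge\omega^{n-p}\ \ge\ \bigwedge_{j=1}^pdd^cf_j^k\wedge\omega^{n-p}\ \ge0,
\end{equation}
every term being positive by (P). So $\Pi_k$ is a positive measure on $X$.

\emph{Total mass.} Expand each $\beta_j=C\omega+\theta_j$. A term of $\int_X\Pi_k$ with $|J|=l\ge1$ is a constant times $\int_XP_J\wedge\theta_{J'}\wedge\omega^m$, where $\theta_{J'}$ is a product of forms $\theta_j$ and $n-p\le m\le n-l\le n-1$. Since $X$ is compact, $\theta_{J'}\wedge\omega^m$ is a test form, and since $\theta_{J'}$ is $\partial$- and $\bar\partial$-closed,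
\[
\int_XP_J\wedge\theta_{J'}\wedge\omega^m=\int_X\varphi^k_{j_1}P_{J\setminus\{j_1\}}\wedge\theta_{J'}\wedge dd^c(\omega^m)=0 .
\]
This is the only use of the hypothesis on $\omega$. Only $J=\emptyset$ remains, so $\Pi_k(X)=A_0:=\int_X\bigwedge_j\beta_j\wedge\omega^{n-p}$ for all $k$.

\emph{Conclusion.} Let $U$ be as above, $|\varrho_j|\le c$ on $U$, $k\in\mathbb N$ and $k'=k+c$. On $O_k=\bigcap_j\{u_j>-k\}\subset U$ we have $\varphi_j=u_j-\varrho_j>-k'$, hence $f_j^{k'}=Q_j+\varphi_j=\max\{u_j,-k\}+(Q_j-\varrho_j)$. By \eqref{eq:mono}, (BT3) and \eqref{eq:Pi},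
\[
1_{O_k}\bigwedge_jdd^c\max\{u_j,-k\}\wedge\omega^{n-p}\le1_{O_k}\bigwedge_jdd^cf_j^{k'}\wedge\omega^{n-p}\le\Pi_{k'} .
\]
So the supremum \eqref{eq:def} is at most $A_0$ for every compact $K\subset U$. The balls $U$ cover $X$, and the product is well-defined.

\emph{Special cases.} For $m=0$ the condition $dd^c(\omega^m)=0$ is empty, which settles $n=1$. For $p=1$, and for $n=p=2$, the hypothesis reduces to $dd^c(\omega^{n-1})=0$. By Gauduchon's theorem every compact complex manifold has a Hermitian metric with this property.
\end{proof}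

A K\"ahler metric satisfies the hypothesis for every $p$, so Theorem~\ref{thm:B} contains the compact K\"ahler case. Conversely, for each $p$ with $3\le p\le n-1$, the manifold of Theorem~\ref{thm:A} has no Hermitian metric with $dd^c(\omega^m)=0$ for all $n-p\le m\le n-1$.

\begin{thebibliography}{1}
\bibitem{Cartwright} Tiernan Cartwright, \emph{Definitions of the volume of a big cohomology class}, arXiv:2506.09486 (2025).
\end{thebibliography}
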